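\title{A path formula for integrals of stable envelopes on cotangent bundles of Grassmannians}

\begin{abstract}
To each torus fixed point of $T^*Gr(k,n)$ Maulik and Okounkov attach a cohomological stable envelope. We prove a formula, conjectured by Crawford, Kartik and Lance, that expresses its equivariant integral as a sum, over certain orderings of the boxes of an $(n-k)\times k$ rectangle, of products of inverses of linear forms. The proof shows that both sides satisfy the same first-order recursion under the transpositions $a_i\leftrightarrow a_{i+1}$ of the equivariant parameters and that they agree for the full rectangle. It follows that the $\mathbb C^*_\hbar$-equivariant integral is a positive rational multiple of $\hbar^{-k(n-k)}$ and that the poles of the fully equivariant integral lie on the hyperplanes $\hbar+a_j-a_i=0$, $i<j$. The same proof applies to the cotangent bundle of every minuscule flag variety of type $ADE$.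
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Stable envelopes and their integrals}
Fix $1\le k\le n-1$, and put $X=T^*Gr(k,n)$ and $N=k(n-k)=\frac12\dim X$. The torus $\mathsf T=A\times\mathbb C^*_\hbar$, $A=(\mathbb C^*)^n$, acts on $X$: the factor $A$ acts on the basis vectors $\mathbf e_1,\dots,\mathbf e_n$ of $\mathbb C^n$ with weights $a_1,\dots,a_n$, and $\mathbb C^*_\hbar$ scales the cotangent fibers with weight $\hbar$. Cohomology has complex coefficients, so that
\[
H^\bullet_{\mathsf T}(\mathrm{pt})=R:=\mathbb C[a_1,\dots,a_n,\hbar],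
\]
and the Euler class $e(U)\in R$ of a representation $U$ of $\mathsf T$ is the product of its weights. The fixed points $p_J\in X^{\mathsf T}$ are indexed by the $k$-subsets $J\subset\{1,\dots,n\}$: $p_J$ is the subspace $V_J=\operatorname{span}(\mathbf e_j:j\in J)$ with zero covector. The tangent space
\[
T_{p_J}X=\operatorname{Hom}(V_J,\mathbb C^n/V_J)\oplus\operatorname{Hom}(V_J,\mathbb C^n/V_J)^*\otimes\hbar
\]
has the weights $a_i-a_j$ and $\hbar-a_i+a_j$ for $j\in J$, $i\notin J$.

Let $\mathfrak C$ be the chamber $\{a_1<a_2<\dots<a_n\}$, and fix a cocharacter $\sigma(t)=(t^{m_1},\dots,t^{m_n})$ of $A$ with $m_1<\dots<m_n$. A weight of $T_{p_J}X$ is \emph{attracting} if its $A$-part is positive on $\mathfrak C$, that is, if $\sigma(t)$ contracts the weight line as $t\to0$, and \emph{repelling} otherwise. Of the two weights $a_i-a_j$ and $\hbar-a_i+a_j$ exactly one is repelling, so the sum $N^-_{p_J}$ of the repelling weight lines has dimension $N$. Let $\operatorname{Attr}(p_J)=\{x\in X:\lim_{t\to0}\sigma(t)x=p_J\}$, and let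 $\operatorname{Attr}^f(p_I)$ be the smallest closed subset of $X$ that contains $p_I$ and contains $\operatorname{Attr}(p_J)$ whenever it contains $p_J$. The \emph{stable envelope} $\operatorname{Stab}(p_I)\in H^\bullet_{\mathsf T}(X)$ for the chamber $\mathfrak C$ is the class determined by the axioms of Maulik and Okounkov \cite[Theorem 3.3.4]{MO}:
\begin{itemize}
\item[(S1)] $\operatorname{Stab}(p_I)$ restricts to zero on $X\setminus\operatorname{Attr}^f(p_I)$;
\item[(S2)] $\operatorname{Stab}(p_I)|_{p_I}=e(N^-_{p_I})$;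
\item[(S3)] $\deg_a\operatorname{Stab}(p_I)|_{p_J}<N$ for $J\ne I$, where $\deg_a$ is the degree in $a_1,\dots,a_n$, with $\hbar$ of degree $0$.
\end{itemize}
The polynomial in (S2) is the Euler class of the directions normal to $\operatorname{Attr}(p_I)$ at $p_I$. One may therefore think of $\operatorname{Stab}(p_I)$ as the class of the attracting set, extended over the rest of $\operatorname{Attr}^f(p_I)$ in the one way that (S3) allows.

Since $X$ is not compact, the integral of a class $\alpha\in H^\bullet_{\mathsf T}(X)$ is defined by localization, as the rational function $\sum_J\alpha|_{p_J}/e(T_{p_J}X)$. One can also regard $\alpha$ as a $\mathbb C^*_\hbar$-equivariant class and localize to the fixed locus of $\mathbb C^*_\hbar$, the zero section, which is compact. We write $\int_X\alpha$ for this $\mathbb C^*_\hbar$-equivariant integral; it is the limit of the fixed point sum as $a\to0$: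
\begin{equation}\label{eq:integral}
\int_X\operatorname{Stab}(p_I)=\lim_{a\to0}\ \sum_{J}\frac{\operatorname{Stab}(p_I)|_{p_J}}{e(T_{p_J}X)} .
\end{equation}
The fixed point sum is a poor tool for computing this limit. Its terms have poles along hyperplanes $a_i=a_j$ through the origin, and the limit appears only after these poles cancel; not even its sign can be read off. It is natural to ask for a formula in which one can set $a=0$ term by term.

\subsection{Paths}
Let $\lambda$ be a partition whose Young diagram fits in the rectangle with $n-k$ rows and $k$ columns. The box in row $r$ and column $c$ is written $(r,c)$, and its \emph{index} is $r-c+k\in\{1,\dots,n-1\}$. Let $\lambda^t=(\lambda^t_1,\dots,\lambda^t_k)$ be the column lengths of $\lambda$, and let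
\[
\Omega(\lambda)=\{\lambda^t_c+k+1-c:\ 1\le c\le k\}\subset\{1,\dots,n\},
\]
a $k$-subset. A \emph{path to $\lambda$} is an ordering $\mathcal S$ of all $N$ boxes of the rectangle such that, for every $j$,
\begin{itemize}
\item[(i)] $\lambda$ without the boxes of $\lambda$ among the first $j$ boxes of $\mathcal S$ is a Young diagram, and
\item[(ii)] $\lambda$ together with the boxes outside $\lambda$ among the first $j$ boxes of $\mathcal S$ is a Young diagram.
\end{itemize}
Thus $\lambda$ is dismantled corner by corner, and so is its complement, viewed as a Young diagram after a rotation by $180^\circ$; the two processes are interleaved arbitrarily. For instance, if $\lambda=(1)$ in the $2\times2$ rectangle, then $(2,2)$ comes after $(1,2)$ and $(2,1)$, while $(1,1)$ may stand anywhere. Let $\mathcal P_\lambda$ be the set of paths to $\lambda$.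

For $d=(d_1,\dots,d_{n-1})\in\mathbb Z^{n-1}$, with $d_0=d_n=0$, put
\begin{equation}\label{eq:w}
q(d)=\sum_{i=1}^{n-1}d_i(d_i-d_{i+1})=\frac12\sum_{i=0}^{n-1}(d_i-d_{i+1})^2,\qquad
w_a(d)=\hbar\,q(d)+\sum_{i=1}^{n-1}d_i(a_{i+1}-a_i).
\end{equation}
The integer $q(d)$ is positive for $d\neq0$. For a path $\mathcal S$ let $d(\mathcal S,j)\in\mathbb Z^{n-1}$ be the vector whose $i$-th entry is the number of boxes of index $i$ among the first $j$ boxes of $\mathcal S$ (Figure~\ref{fig:path}), and define
\[
\mathbb V(\lambda)=\sum_{\mathcal S\in\mathcal P_\lambda}\ \prod_{j=1}^{N}\frac1{w_a(d(\mathcal S,j))}.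
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \r/\c in {1/3,2/2,2/1} \fill[gray!30] (\c-1,-\r) rectangle (\c,1-\r);
\draw (0,-3) grid (4,0);
\foreach \r/\c/\m in {1/1/4,1/2/3,1/3/2,1/4/1,2/1/5,2/2/4,2/3/3,2/4/2,3/1/6,3/2/5,3/3/4,3/4/3}
  \node at (\c-0.5,0.5-\r) {$\m$};
\draw[ultra thick] (0,0)--(3,0)--(3,-1)--(1,-1)--(1,-2)--(0,-2)--cycle;
\end{tikzpicture}
\caption{The rectangle for $n=7$, $k=4$, each box $(r,c)$ labeled by its index $r-c+4$. The thick line bounds $\lambda=(3,1)$, for which $\Omega(\lambda)=\{6,4,3,1\}$. A path to $\lambda$ may begin with the three shaded boxes, two removed from $\lambda$ and one added to it. Their indices are $2,4,5$, so $d=(0,1,0,1,1,0)$ and the third factor of such a path is $1/w_a(d)$ with $w_a(d)=2\hbar+(a_3-a_2)+(a_6-a_4)$.}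
\label{fig:path}
\end{figure}

\subsection{Results}
The following identity was conjectured by Crawford, Kartik and Lance \cite{CKL}.

\begin{theorem}\label{thm:main}
For every partition $\lambda$ in the $(n-k)\times k$ rectangle,
\[
\mathbb V(\lambda)=\sum_{p_J\in X^{\mathsf T}}\frac{\operatorname{Stab}(p_{\Omega(\lambda)})|_{p_J}}{e(T_{p_J}X)} .
\]
\end{theorem}

The two sides have different apparent poles, and each side excludes some poles of the other. The left side has no pole at $a=0$, $\hbar\ne0$, which answers the question raised after \eqref{eq:integral}.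

\begin{corollary}\label{cor:limit}
The function $\mathbb V(\lambda)$ is regular at $a=0$, $\hbar\neq0$, and
\[
\int_X\operatorname{Stab}(p_{\Omega(\lambda)})=\lim_{a\to0}\mathbb V(\lambda)=\hbar^{-k(n-k)}\sum_{\mathcal S\in\mathcal P_\lambda}\ \prod_{j=1}^N\frac1{q(d(\mathcal S,j))} .
\]
This is a strictly positive rational multiple of $\hbar^{-k(n-k)}$, and it equals $\hbar^{-k(n-k)}$ when $\lambda$ is the full rectangle.
\end{corollary}

Conversely, the denominators on the right are tangent weights, whereas forms such as $2\hbar+(a_3-a_2)+(a_6-a_4)$ in Figure~\ref{fig:path} are not; these must cancel in the sum over paths.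

\begin{corollary}\label{cor:poles}
$\mathbb V(\lambda)\cdot\prod_{i<j}(\hbar+a_j-a_i)\in\mathbb C[a_1,\dots,a_n,\hbar]$.
\end{corollary}

The proof uses the Grassmannian only through a short list of properties that all minuscule flag varieties $G/P$ of type $ADE$ share, and the three statements extend to $T^*(G/P)$; see Theorem~\ref{thm:minuscule}.

\subsection{Outline of the proof}
Let $s_i$ interchange $a_i$ and $a_{i+1}$, put $u_i=a_{i+1}-a_i$, and let $\mathcal D_i$ be the operator
\begin{equation}\label{eq:D}
\mathcal D_i\,g=\frac{(\hbar-u_i)\,s_ig-\hbar\,g}{u_i}=\hbar\,\frac{s_ig-g}{u_i}-s_ig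
\end{equation}
on the field $K=\mathbb C(a_1,\dots,a_n,\hbar)$. We show that removing a box of index $i$ from $\lambda$ changes each side of Theorem~\ref{thm:main} by $\mathcal D_i$. On the geometric side (Section~\ref{sec:stab}) the recursion holds already for the restrictions of stable envelopes to fixed points, which are characterized by divisibility and degree conditions. On the combinatorial side (Section~\ref{sec:paths}) the path sums are coefficients of the solutions of a linear equation in a tensor product of two modules, and an explicit operator carries solutions for the parameter $a$ to solutions for $s_ia$. For the full rectangle both sides are a single product (Section~\ref{sec:top}), and the theorem follows by induction (Section~\ref{sec:proof}). Section~\ref{sec:examples} shows the recursion in small cases, and Section~\ref{sec:roots} translates diagrams into weights.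

\section{Small cases}\label{sec:examples}

To compute stable envelopes by hand we use, besides (S2) and (S3), two consequences of the definitions that are proved in Lemma~\ref{lem:restr}. For $k=1$ they say that $\operatorname{Stab}(p_i)|_{p_j}=0$ for $j<i$, and that the restrictions of a class to $p_i$ and $p_j$ agree modulo $a_i-a_j$. For $k=1$ the rectangle is a column, the box $(r,1)$ has index $r$, and the column of height $m$ has $\Omega=\{m+1\}$. We write $\mathbb I_j$ for the fixed point sum of $\operatorname{Stab}(p_j)$.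

\medskip\noindent\emph{The case $T^*\mathbb P^1$.} Put $u=a_2-a_1$. The weights are $u,\ \hbar-u$ at $p_1$ and $-u,\ \hbar+u$ at $p_2$. The class $\operatorname{Stab}(p_2)$ has restrictions $(0,-u)$ at $(p_1,p_2)$. The class $\operatorname{Stab}(p_1)$ restricts to $\hbar-u$ at $p_1$; at $p_2$ it has $a$-degree $0$ and is congruent to $\hbar-u$ modulo $u$, so it equals $\hbar$. Hence
\[
\mathbb I_2=\frac1{\hbar+u},\qquad \mathbb I_1=\frac1u-\frac{\hbar}{u(\hbar+u)}=\frac1{\hbar+u}.
\]
There is one box and one path, and $\mathbb V(\emptyset)=\mathbb V((1))=1/(\hbar+u)$. The conventions matter: the opposite chamber would give $1/(\hbar-u)$, as one sees by interchanging $a_1$ and $a_2$, and the opposite sign in (S2) would give $-1/(\hbar+u)$.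

\medskip\noindent\emph{The case $T^*\mathbb P^2$.} Put $x=a_2-a_1$, $y=a_3-a_2$. The forms that occur in paths are $w_a(1,0)=\hbar+x$, $w_a(0,1)=\hbar+y$, $w_a(1,1)=\hbar+x+y$. There is one path to $(1,1)$, one to $\emptyset$, and two to $(1)$:
\[
\mathbb V((1,1))=\frac1{(\hbar+y)(\hbar+x+y)},\qquad \mathbb V(\emptyset)=\frac1{(\hbar+x)(\hbar+x+y)},
\]
\begin{equation}\label{eq:P2}
\mathbb V((1))=\Big(\frac1{\hbar+x}+\frac1{\hbar+y}\Big)\frac1{\hbar+x+y}=\frac{2\hbar+x+y}{(\hbar+x)(\hbar+y)(\hbar+x+y)} .
\end{equation}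
The last fraction is reduced, so all the factors in Corollary~\ref{cor:poles} can occur.

The weights are $-x,\ y,\ \hbar+x,\ \hbar-y$ at $p_2$ and $-x-y,\ -y,\ \hbar+x+y,\ \hbar+y$ at $p_3$. So $\operatorname{Stab}(p_3)$ has restrictions $(0,0,y(x+y))$, and $\mathbb I_3=\mathbb V((1,1))$. The class $\operatorname{Stab}(p_2)$ restricts to $0$ at $p_1$ and to $-x(\hbar-y)$ at $p_2$. Its restriction to $p_3$ is divisible by $x+y$ and has $a$-degree at most $1$, so it is $(x+y)g$ with $g\in\mathbb C[\hbar]$; comparing with $p_2$ modulo $y$ gives $g=-\hbar$. Therefore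
\[
\mathbb I_2=\frac1{y(\hbar+x)}-\frac{\hbar}{y(\hbar+y)(\hbar+x+y)} .
\]
The common numerator is $(\hbar+y)(\hbar+x+y)-\hbar(\hbar+x)=y(2\hbar+x+y)$, so $\mathbb I_2=\mathbb V((1))$. More can be seen from the shape of the formula. The reflection $s_2$ sends $y\mapsto-y$ and $x+y\mapsto x$, so $(\hbar-y)\,s_2\mathbb I_3=1/(\hbar+x)$, and the formula reads $\mathbb I_2=\mathcal D_2\mathbb I_3$. The next step can be seen on path sums: $s_1$ sends $x\mapsto-x$, $y\mapsto x+y$, and
\[
\mathcal D_1\mathbb V((1))=\frac{(2\hbar+y)(\hbar+x)-\hbar(2\hbar+x+y)}{x(\hbar+x)(\hbar+y)(\hbar+x+y)}=\frac{x(\hbar+y)}{x(\hbar+x)(\hbar+y)(\hbar+x+y)}=\mathbb V(\emptyset).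
\]

\medskip\noindent\emph{The full $2\times2$ square.} Here $n=4$, $k=2$. A path begins with $(2,2)$ and ends with $(1,1)$, both of index $2$, and the boxes of indices $1$ and $3$ come in either order. Every path ends with the factor $1/w_a(1,2,1)$, where $w_a(1,2,1)=2\hbar+u_1+2u_2+u_3$ is not a tangent weight. It cancels because it is the sum $w_a(1,1,0)+w_a(0,1,1)$ of the two possible second denominators:
\[
\mathbb V((2,2))=\frac1{(\hbar+u_2)(\hbar+u_1+u_2)(\hbar+u_2+u_3)(\hbar+u_1+u_2+u_3)} .
\]
The four factors are the attracting weights $\hbar+a_j-a_i$, $i\le2<j$, at $p_{\{3,4\}}$.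

\section{Diagrams as weights}\label{sec:roots}

\subsection{Roots and weights}
Let $(\cdot,\cdot)$ be the standard form on $\mathbb Z^n=\bigoplus\mathbb Z\varepsilon_j$, and write $a=\sum a_j\varepsilon_j$. The \emph{roots} are the vectors $\gamma=\varepsilon_p-\varepsilon_q$, $p\ne q$; the linear form $(a,\gamma)=a_p-a_q\in R$ is also denoted by $\gamma$. The root $\gamma$ is \emph{positive}, $\gamma>0$, if $p>q$, that is, if it is positive on $\mathfrak C$, and \emph{negative} otherwise. The \emph{simple roots} are $\beta_i=\varepsilon_{i+1}-\varepsilon_i$, $1\le i\le n-1$. Let $Q=\bigoplus\mathbb Z\beta_i$, $Q_+=\bigoplus\mathbb Z_{\ge0}\beta_i$, $\operatorname{ht}(\sum d_i\beta_i)=\sum d_i$, and write $\mu\le\nu$ if $\nu-\mu\in Q_+$. The reflection in $\gamma$ is $s_\gamma\mu=\mu-(\gamma,\mu)\gamma$; it interchanges the coordinates $p$ and $q$. We put $s_i=s_{\beta_i}$. It acts on $K$ by $(s_ig)(a)=g(s_ia)$, as in \eqref{eq:D}, and $s_i$ sends the linear form $\gamma$ to the linear form $s_i\gamma$. With $u_i=(a,\beta_i)$ we have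 $s_ia=a-u_i\beta_i$, hence $s_ig\equiv g\pmod{u_i}$ for $g\in R$.

Let $\Pi=\{\varepsilon_J:|J|=k\}$, where $\varepsilon_J=\sum_{j\in J}\varepsilon_j$, write $p_\mu=p_J$ for $\mu=\varepsilon_J$, and put $\mu_+=\varepsilon_{\{n-k+1,\dots,n\}}$ and $\mu_-=\varepsilon_{\{1,\dots,k\}}$. The following list contains all that is used later about roots and about $\Pi$.
\begin{itemize}
\item[(W0)] The form is positive definite; $(\gamma,\gamma)=2$ for all roots; $(\beta_i,\beta_j)\in\{0,-1\}$ for $i\ne j$; reflections permute the roots; positive roots lie in $Q_+$ and negative roots are their negatives; a root $\gamma$ is proportional only to $\pm\gamma$.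
\item[(W1)] $(\gamma,\mu)\in\{0,\pm1\}$ for all roots $\gamma$ and $\mu\in\Pi$; the set $\Pi$ is stable under reflections, and its elements have equal norm.
\item[(W2)] $s_i$ permutes the positive roots other than $\beta_i$, and hence the negative roots other than $-\beta_i$.
\item[(W3)] $\mu_-\le\mu\le\mu_+$ for $\mu\in\Pi$, and $\operatorname{ht}(\mu_+-\mu_-)=N$. If $\mu\ne\mu_+$, then $(\beta_i,\mu)=-1$ for some $i$; if $\mu\neq\mu_-$, then $(\beta_i,\mu)=1$ for some $i$.
\end{itemize}
Properties (W0) and (W1) are read off from the coordinates, and (W2) holds because interchanging $i$ and $i+1$ reverses an inequality $p>q$ only if $\{p,q\}=\{i,i+1\}$. Property (W3) is proved in Section~\ref{sub:walks}.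

Let $V$ be the vector space with basis $v_\mu$, $\mu\in\Pi$, and put $v_\mu=0$ for $\mu\notin\Pi$. Define operators on $V$ by
\[
e_iv_\mu=v_{\mu+\beta_i},\qquad f_iv_\mu=v_{\mu-\beta_i},\qquad h_iv_\mu=(\beta_i,\mu)v_\mu\qquad(\mu\in\Pi).
\]
If $v_{\varepsilon_J}$ is identified with the wedge product of the $\mathbf e_j$, $j\in J$, in increasing order, then $V=\wedge^k\mathbb C^n$, and $e_i$, $f_i$ are the matrix units $E_{i+1,i}$, $E_{i,i+1}$. The relations we need follow from (W0) and (W1) alone.

\begin{lemma}\label{lem:module}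
Let $\mu\in\Pi$.
\begin{itemize}
\item[(a)] $\mu+\beta_i\in\Pi$ if and only if $(\beta_i,\mu)=-1$, and $\mu-\beta_i\in\Pi$ if and only if $(\beta_i,\mu)=1$. In these cases the new element is $s_i\mu$.
\item[(b)] On $V$ we have $e_i^2=f_i^2=0$, $e_if_ie_i=e_i$, and $[e_i,f_j]=\delta_{ij}h_i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\mu$ and $\mu\pm\beta_i$ have equal norm, then $\pm2(\beta_i,\mu)+2=0$. Conversely, if $(\beta_i,\mu)=\mp1$, then $\mu\pm\beta_i=s_i\mu\in\Pi$.

(b) By (a), $e_i$ and $f_i$ kill $v_\mu$ if $(\beta_i,\mu)=0$; if $(\beta_i,\mu)=-1$, then $e_iv_\mu=v_{s_i\mu}$, $f_iv_{s_i\mu}=v_\mu$, $f_iv_\mu=0$, $e_iv_{s_i\mu}=0$. This gives all relations with one index. Let $i\ne j$. By (a), $e_if_jv_\mu\ne0$ if and only if $(\beta_j,\mu)=1$ and $(\beta_i,\mu)=-1+(\beta_i,\beta_j)$, while $f_je_iv_\mu\neq0$ if and only if $(\beta_i,\mu)=-1$ and $(\beta_j,\mu)=1-(\beta_i,\beta_j)$. If $(\beta_i,\beta_j)=-1$, these conditions require the values $-2$ and $2$, which (W1) excludes, so both vectors vanish. If $(\beta_i,\beta_j)=0$,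 the conditions coincide, and when they hold both vectors equal $v_{\mu+\beta_i-\beta_j}$.
\end{proof}

\subsection{Paths as walks in $\Pi\times\Pi$}\label{sub:walks}
The map $\Omega$ is a bijection from partitions in the rectangle to $k$-subsets, because $n-k\ge\lambda^t_1\ge\dots\ge\lambda^t_k\ge0$ is equivalent to the numbers $\lambda^t_c+k+1-c$ being strictly decreasing and lying in $\{1,\dots,n\}$. Lengthening column $c$ by the box $(r,c)$, $r=\lambda^t_c+1$, replaces the element $i=r-c+k$ of $\Omega(\lambda)$ by $i+1$. The result is a diagram in the rectangle if and only if $\lambda^t_1<n-k$ for $c=1$, or $\lambda^t_c<\lambda^t_{c-1}$ for $c>1$, and this says that $i+1\le n$ and $i+1\notin\Omega(\lambda)$. So under $\lambda\mapsto\mu=\varepsilon_{\Omega(\lambda)}$, adding a box of index $i$ is the move $\mu\mapsto\mu+\beta_i$ inside $\Pi$, and removing one is the move $\mu\mapsto\mu-\beta_i$. The empty diagram corresponds to $\mu_-$ and the full rectangle to $\mu_+$. Property (W3) follows: a diagram other than the rectangle has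 an addable box, a nonempty diagram has a removable box, and the rectangle has $N$ boxes.

We identify $d\in\mathbb Z^{n-1}$ with $\sum d_i\beta_i\in Q$. The coefficient of $\varepsilon_{i+1}$ in $d$ is $d_i-d_{i+1}$, so \eqref{eq:w} becomes
\begin{equation}\label{eq:wroot}
q(d)=\tfrac12(d,d),\qquad w_a(d)=\tfrac\hbar2(d,d)+(a,d).
\end{equation}
A \emph{walk from $\mu$} is a sequence $(\nu_j,\kappa_j)_{0\le j\le N}$ in $\Pi\times\Pi$ from $(\mu,\mu)$ to $(\mu_+,\mu_-)$ in which each step either adds a simple root to $\nu$ or subtracts a simple root from $\kappa$. Given a path $\mathcal S$ to $\lambda$, let $\kappa_j$ and $\nu_j$ be the weights of the diagrams in conditions (i) and (ii). This is a walk from $\mu=\varepsilon_{\Omega(\lambda)}$, and every walk arises from exactly one path, namely the list of the boxes by which the two diagrams change. Each box of index $i$ raises $\nu-\kappa$ by $\beta_i$, so $d(\mathcal S,j)=\nu_j-\kappa_j$. Hence $\mathbb V(\lambda)=\mathbb V_\mu$, where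
\begin{equation}\label{eq:V}
\mathbb V_\mu=\sum_{\text{walks from }\mu}\ \prod_{j=1}^N\frac1{w_a(\nu_j-\kappa_j)} .
\end{equation}
Writing $\tau_\nu=e(T_{p_\nu}X)$ and
\[
\mathbb I_\mu=\sum_{\nu\in\Pi}\frac{\operatorname{Stab}(p_\mu)|_{p_\nu}}{\tau_\nu},
\]
we have to prove that $\mathbb V_\mu=\mathbb I_\mu$ for all $\mu\in\Pi$.

\section{The recursion for stable envelopes}\label{sec:stab}

The axiom (S1) is geometric and awkward to verify for a class given by a formula. We extract from it divisibility conditions on the restrictions to fixed points, show that these conditions determine the restrictions, and then verify them for a candidate built from $\mathcal D_i$. We take the existence of stable envelopes from \cite{MO}.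

\subsection{The geometric input}
Let $Y=Gr(k,n)$, viewed as the zero section of $\pi:X\to Y$.

\begin{lemma}\label{lem:geom}
\begin{itemize}
\item[(G1)] There are $N$ roots $\gamma$ with $(\gamma,\mu)=-1$. They are the weights of $T_{p_\mu}Y$, and the forms $\hbar-\gamma$ are the weights of the fiber $\pi^{-1}(p_\mu)$.
\item[(G2)] For each $\mu\in\Pi$ there is a closed set $Z_\mu\subset X$ such that $p_\nu\in Z_\mu$ if and only if $\nu\ge\mu$, and $\operatorname{Attr}(p_\nu)\subset Z_\mu$ for $\nu\ge\mu$.
\item[(G3)] The set $X^+$ of points $x\in X$ for which $\lim_{t\to0}\sigma(t)x$ exists is closed.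
\item[(G4)] If $(\gamma,\nu)=\pm1$, then $p_\nu$ and $p_{s_\gamma\nu}$ lie on a $\mathsf T$-invariant $\mathbb P^1\subset Y$ on which the kernel of the character $\gamma$ acts trivially.
\end{itemize}
\end{lemma}

\begin{proof}
(G1) The roots with $(\gamma,\varepsilon_J)=-1$ are the $\varepsilon_i-\varepsilon_j$ with $j\in J$, $i\notin J$.

(G2) Embed $Y$ in $\mathbb P(V)$, $V=\wedge^k\mathbb C^n$, by Pl\"ucker coordinates, and put $Z_\mu=\pi^{-1}\big(Y\cap\mathbb P(\bigoplus_{\kappa\ge\mu}\mathbb Cv_\kappa)\big)$. This set is closed, and it contains $p_\nu=[v_\nu]$ exactly when $\nu\ge\mu$. By row reduction, every $k$-plane $U$ has, for a unique $J$, a basis of the form $\mathbf e_j+\sum_{p>j,\,p\notin J}c_{jp}\mathbf e_p$, $j\in J$. Since $m_p>m_j$ for $p>j$, we have $\sigma(t)U\to V_J$ as $t\to0$. Expanding the wedge product of the basis vectors gives multiples of $\mathbf e_{p_1}\wedge\dots\wedge\mathbf e_{p_k}$ in which each $j\in J$ is replaced by some $p\ge j$; as $\varepsilon_p-\varepsilon_j\in Q_+$, only $v_\kappa$ with $\kappa\ge\varepsilon_J$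 occur. If $x\in\operatorname{Attr}(p_\nu)$, then $U=\pi(x)$ tends to $p_\nu$, so $\varepsilon_J=\nu$ and $x\in Z_\nu$. Finally $Z_\nu\subset Z_\mu$ for $\nu\ge\mu$.

(G3) Realize $X$ as the closed subset $\{(U,\xi):\operatorname{im}\xi\subset U\subset\ker\xi\}$ of $Y\times\operatorname{End}(\mathbb C^n)$, with $A$ acting on $\xi$ by conjugation. The limit of $\sigma(t)U$ always exists. So $(U,\xi)\in X^+$ if and only if $\sigma(t)\xi\sigma(t)^{-1}$ has a limit, that is, if and only if $\xi$ lies in the linear subspace spanned by the $E_{pq}$ with $p\ge q$.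

(G4) Replacing $\gamma$ by $-\gamma$, let $\gamma=\varepsilon_p-\varepsilon_q$ with $q\in J$, $p\notin J$, $\nu=\varepsilon_J$. Take the planes spanned by the $\mathbf e_j$, $j\in J\setminus\{q\}$, and $z_0\mathbf e_q+z_1\mathbf e_p$, $[z_0:z_1]\in\mathbb P^1$.
\end{proof}

By (G1), $\tau_\mu=\prod_{(\gamma,\mu)=-1}\gamma(\hbar-\gamma)$, and the Euler class $\eta_\mu=e(N^-_{p_\mu})$ factors as
\begin{equation}\label{eq:eta}
\eta_\mu=c_\mu\prod_{\gamma<0,\ (\gamma,\mu)=-1}\gamma,\qquad c_\mu=\prod_{\gamma>0,\ (\gamma,\mu)=-1}(\hbar-\gamma).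
\end{equation}
The $N$ linear factors of $\eta_\mu$ are pairwise non-proportional, and each has $a$-degree $1$.

We recall one fact on equivariant cohomology. Let $\chi$ be a nontrivial character of $\mathsf T$, also viewed as a linear form in $R$, and let $\mathsf T'=\ker\chi$. Then $H^\bullet_{\mathsf T}(\mathsf T/\mathsf T')=H^\bullet_{\mathsf T'}(\mathrm{pt})=R/(\chi)$, and the natural map $H^\bullet_{\mathsf T}(\mathrm{pt})\to H^\bullet_{\mathsf T'}(\mathrm{pt})$ is the quotient map $R\to R/(\chi)$.

\begin{lemma}\label{lem:restr}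
Let $\delta_\nu=\operatorname{Stab}(p_\mu)|_{p_\nu}\in R$ for $\nu\in\Pi$. Then:
\begin{itemize}
\item[(a)] $\delta_\nu=0$ unless $\nu\ge\mu$;
\item[(b)] $\delta_\mu=\eta_\mu$;
\item[(c)] $\deg_a\delta_\nu<N$ for $\nu\ne\mu$;
\item[(d)] $c_\nu$ divides $\delta_\nu$ for all $\nu$;
\item[(e)] $\gamma$ divides $\delta_\nu-\delta_{s_\gamma\nu}$ whenever $(\gamma,\nu)=\pm1$.
\end{itemize}
\end{lemma}

\begin{proof}
Parts (b) and (c) are (S2) and (S3). The sets $Z_\mu$ and $X^+$ are closed, contain $p_\mu$, and contain $\operatorname{Attr}(p_\nu)$ whenever they contain $p_\nu$. Hence $\operatorname{Attr}^f(p_\mu)\subset Z_\mu\cap X^+$, and by (S1) the class restricts to zero on every $\mathsf T$-invariant subset that avoids $Z_\mu$ or $X^+$. Applied to $\{p_\nu\}$ with $\nu\not\ge\mu$, this gives (a).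

(d) Let $\gamma>0$, $(\gamma,\nu)=-1$, and let $\ell\subset\pi^{-1}(p_\nu)$ be the line of weight $\chi=\hbar-\gamma$. The cocharacter $\sigma(t)$ acts on $\ell$ by a negative power of $t$, and $\ell$ is closed in $X$, so $\ell\setminus0$ avoids $X^+$. The line $\ell$ contracts equivariantly to $p_\nu$, so the class restricts to $\delta_\nu$ in $H^\bullet_{\mathsf T}(\ell)=R$. Its further restriction to $\ell\setminus 0\cong\mathsf T/\ker\chi$ is the image of $\delta_\nu$ in $R/(\chi)$, and this vanishes. So each factor of $c_\nu$ divides $\delta_\nu$, and the factors are pairwise coprime.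

(e) Let $\mathsf T'=\ker\gamma$. An arc from $p_\nu$ to $p_{s_\gamma\nu}$ in the $\mathbb P^1$ of (G4) is a $\mathsf T'$-equivariant homotopy between the inclusions of the two points, so the two restrictions agree in $H^\bullet_{\mathsf T'}(\mathrm{pt})=R/(\gamma)$.
\end{proof}

\begin{lemma}\label{lem:unique}
If $(\delta_\nu)_{\nu\in\Pi}\in R^\Pi$ satisfies \textup{(d)} and \textup{(e)}, and $\deg_a\delta_\nu<N$ for all $\nu$, then $\delta=0$.
\end{lemma}

\begin{proof}
Suppose not, and let $\nu$ be minimal with $\delta_\nu\neq0$. If $\gamma<0$ and $(\gamma,\nu)=-1$, then $s_\gamma\nu=\nu+\gamma<\nu$, so $\delta_{s_\gamma\nu}=0$ and $\gamma$ divides $\delta_\nu$ by (e). Together with (d) and \eqref{eq:eta}, this shows that $\eta_\nu$ divides $\delta_\nu$. A nonzero multiple of $\eta_\nu$ has $a$-degree at least $N$, a contradiction.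
\end{proof}

Condition (e) sees only the zero section, and (d) is what remains of the support condition in the cotangent directions. It cannot be dropped: for $T^*\mathbb P^1$ the tuple $(1,1)$ satisfies (e) and the degree bound.

\subsection{The recursion}
Fix $i$, and write $s=s_i$, $\beta=\beta_i$, $u=u_i$. For $\delta\in R^\Pi$ define $s\delta\in R^\Pi$ by $(s\delta)_\nu=s(\delta_{s\nu})$. Suppose that $(\beta,\mu)=1$ and that the restrictions $\delta$ of $\operatorname{Stab}(p_\mu)$ are known; we want those of $\operatorname{Stab}(p_{\mu'})$, $\mu'=s\mu=\mu-\beta$. The tuple $s\delta$ satisfies (e) and has $a$-degree $N$ only at $\mu'$, so it is a first approximation. How far it is from satisfying (d) is measured by the formula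
\begin{equation}\label{eq:c}
s(c_{s\nu})=\begin{cases}c_\nu&\text{if }(\beta,\nu)=0,\\ (\hbar+u)\,c_\nu&\text{if }(\beta,\nu)=1,\\ c_\nu/(\hbar-u)&\text{if }(\beta,\nu)=-1.\end{cases}
\end{equation}
To prove it, note that $s(c_{s\nu})$ is the product of $\hbar-\gamma$ over the roots $\gamma$ with $s\gamma>0$ and $(\gamma,\nu)=-1$, and that by (W2) the condition $s\gamma>0$ means that $\gamma>0$ and $\gamma\neq\beta$, or $\gamma=-\beta$. So compared with $c_\nu$, the factor $\hbar-u$ is lost if it was present, and the factor $\hbar+u$ is gained if $(-\beta,\nu)=-1$.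

Thus (d) may fail for $s\delta$ by the factor $\hbar-u$. Multiplying by $\hbar-u$ repairs (d) but raises the degree by one, so we must divide by a linear form, and $u$ is the natural one. Modulo $u$ we have $(\hbar-u)s\delta\equiv\hbar\delta$, and subtracting $\hbar\delta$ makes the division possible. This produces the operator \eqref{eq:D}.

\begin{proposition}\label{prop:A}
Let $(\beta_i,\mu)=1$ and $\mu'=s_i\mu$. Let $\delta\in R^\Pi$ be the tuple of restrictions of $\operatorname{Stab}(p_\mu)$. Then the tuple of restrictions of $\operatorname{Stab}(p_{\mu'})$ is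
\[
\delta'=\frac{(\hbar-u_i)\,s_i\delta-\hbar\,\delta}{u_i},
\]
and $\mathbb I_{\mu'}=\mathcal D_i\,\mathbb I_\mu$.
\end{proposition}

\begin{proof}
Put $M=(\hbar-u)s\delta-\hbar\delta$, so that $\delta'=M/u$.

\emph{$\delta'$ lies in $R^\Pi$.} Modulo $u$ we have $M_\nu\equiv\hbar(\delta_{s\nu}-\delta_\nu)$. This is zero if $(\beta,\nu)=0$, since then $s\nu=\nu$, and it is divisible by $u$ by (e) otherwise.

\emph{Property \textup{(e)}.} Let $(\gamma,\nu)=\pm1$. Since $ss_\gamma=s_{s\gamma}s$,
\[
(s\delta)_\nu-(s\delta)_{s_\gamma\nu}=s\big(\delta_{s\nu}-\delta_{s_{s\gamma}(s\nu)}\big).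
\]
The bracket is divisible by $s\gamma$ because $(s\gamma,s\nu)=\pm1$, so the difference is divisible by $\gamma$. Thus $s\delta$ satisfies (e), and so does $M$. If $\gamma\ne\pm\beta$, then $\gamma$ is coprime to $u$, and $\gamma$ divides $\delta'_\nu-\delta'_{s_\gamma\nu}$. For $\gamma=\pm\beta$ we must show that $u^2$ divides $M_\nu-M_{s\nu}$. Write $M=\hbar(s\delta-\delta)-u\,s\delta$. The term $u\,s\delta$ contributes a multiple of $u^2$ because $s\delta$ satisfies (e). For the other term let $\delta_{s\nu}-\delta_\nu=ug$ with $g\in R$. Then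
\[
(s\delta-\delta)_\nu-(s\delta-\delta)_{s\nu}=s(\delta_{s\nu})-\delta_\nu-s(\delta_\nu)+\delta_{s\nu}=s(ug)+ug=u(g-sg),
\]
and $u$ divides $g-sg$.

\emph{Property \textup{(d)}.} By (d) for $\delta$, the polynomial $s(c_{s\nu})$ divides $(s\delta)_\nu$. In each case of \eqref{eq:c}, $c_\nu$ divides $(\hbar-u)s(c_{s\nu})$. So $c_\nu$ divides both terms of $M_\nu$, and since $c_\nu$ is coprime to $u$, it divides $\delta'_\nu$.

\emph{Degree.} Let $\nu\ne\mu'$. Then $s\nu\neq\mu$, so $\deg_a(s\delta)_\nu\le N-1$. Also $\deg_a\delta_\nu\le N$ by (b) and (c). Hence $\deg_aM_\nu\le N$ and $\deg_a\delta'_\nu\le N-1$.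

\emph{Value at $\mu'$.} Since $\mu'=\mu-\beta\not\ge\mu$, we have $\delta_{\mu'}=0$ and $M_{\mu'}=(\hbar-u)\,s(\eta_\mu)$. We apply $s$ to \eqref{eq:eta}. By the third case of \eqref{eq:c} with $\nu=\mu'$, $(\hbar-u)s(c_\mu)=c_{\mu'}$. The set $\{\gamma<0:(\gamma,\mu)=-1\}$ contains $-\beta$, which contributes $s(-u)=u$. By (W2), $s$ maps the rest of this set bijectively onto $\{\gamma<0:(\gamma,\mu')=-1\}$, which does not contain $-\beta$. So $M_{\mu'}=u\,\eta_{\mu'}$ and $\delta'_{\mu'}=\eta_{\mu'}$.

The difference of $\delta'$ and the tuple of restrictions of $\operatorname{Stab}(p_{\mu'})$ satisfies (d) and (e), vanishes at $\mu'$, and has $a$-degree less than $N$ elsewhere. It is zero by Lemma~\ref{lem:unique}. Finally, $s$ maps the roots with $(\gamma,s\nu)=-1$ onto those with $(\gamma,\nu)=-1$, so $s(\tau_{s\nu})=\tau_\nu$ and $\sum_\nu(s\delta)_\nu/\tau_\nu=\sum_\nu s(\delta_{s\nu}/\tau_{s\nu})=s\,\mathbb I_\mu$. Dividing $\delta'_\nu$ by $\tau_\nu$ and summing gives $\mathbb I_{\mu'}=\mathcal D_i\mathbb I_\mu$.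
\end{proof}

\section{The recursion for path sums}\label{sec:paths}

The substitution $a\mapsto s_ia$ replaces $w_a(d)$ by $w_a(s_id)$, and $s_i$ does not take walks to walks, so the recursion cannot be seen term by term. We pass from walks to the linear operator that performs one step. The sums \eqref{eq:V} then become coefficients of the solutions of a linear equation, and it suffices to relate the equations for $a$ and $s_ia$.

\subsection{The linear equation}
Let $\mathcal W=V\otimes V\otimes K$, with $K$-basis $|\nu,\kappa\rangle=v_\nu\otimes v_\kappa$, and put $|\nu,\kappa\rangle=0$ if $\nu$ or $\kappa$ is not in $\Pi$. Let $e_i$, $f_i$, $h_i$ act on $\mathcal W$ as $e_i\otimes1+1\otimes f_i$, $f_i\otimes1+1\otimes e_i$, $h_i\otimes 1-1\otimes h_i$; explicitly,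
\[
e_i|\nu,\kappa\rangle=|\nu+\beta_i,\kappa\rangle+|\nu,\kappa-\beta_i\rangle,\qquad f_i|\nu,\kappa\rangle=|\nu-\beta_i,\kappa\rangle+|\nu,\kappa+\beta_i\rangle .
\]
By Lemma~\ref{lem:module}(b), $[e_i,f_j]=\delta_{ij}h_i$ on $\mathcal W$. For $d\in Q$ let $\mathcal W[d]$ be the span of the $|\nu,\kappa\rangle$ with $\nu-\kappa=d$. By (W3), $\mathcal W=\bigoplus_{d\in Q}\mathcal W[d]$. The operators $e_i$ and $f_i$ shift $d$ by $\beta_i$ and $-\beta_i$, and $h_i$ acts on $\mathcal W[d]$ by $(\beta_i,d)$. Put $D=\mu_+-\mu_-$. By (W3), $d\le D$ whenever $\mathcal W[d]\ne0$, and $\mathcal W[D]=K\,|\mu_+,\mu_-\rangle$. We write $\Phi_d$ for the component of $\Phi\in\mathcal W$ in $\mathcal W[d]$.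

Let $\mathsf E=\sum_je_j$; it sends $|\nu,\kappa\rangle$ to the sum of the pairs reachable in one step. For $b=a$ or $b=s_ia$ let $\mathsf w_b$ act on $\mathcal W[d]$ by $w_b(d)$. The coefficient of $\hbar$ in $w_b(d)$ is $\frac12(d,d)$, so $w_b(d)=0$ only for $d=0$.

\begin{lemma}\label{lem:sol}
For each $y\in\mathcal W[0]$ there is a unique $\Psi=\Psi(b;y)\in\mathcal W$ with $(\mathsf w_b-\mathsf E)\Psi=0$ and $\Psi_0=y$. It depends $K$-linearly on $y$, and $\Psi_d=0$ for $d\notin Q_+$. For $y_\mu=|\mu,\mu\rangle$,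
\[
\Psi(b;y_\mu)_D=\mathbb V_\mu(b)\,|\mu_+,\mu_-\rangle .
\]
\end{lemma}

\begin{proof}
The equation says that $w_b(d)\Psi_d=\sum_je_j\Psi_{d-\beta_j}$ for all $d\in Q$. Put $\Psi_d=0$ for $d\notin Q_+$, $\Psi_0=y$, and define $\Psi_d$ for $d\in Q_+\setminus0$ by this relation, inductively on the height. For $d=0$ and for $d\notin Q_+$ no $d-\beta_j$ lies in $Q_+$, so both sides vanish. For uniqueness, let $\Theta\ne0$ be a solution with $\Theta_0=0$, and take $d$ of minimal height with $\Theta_d\neq0$. Then $w_b(d)\Theta_d=0$, so $d=0$, a contradiction. Linearity follows from uniqueness. Iterating the relation gives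
\[
\Psi_D=\sum_{\beta_{i_1}+\dots+\beta_{i_N}=D}\ \prod_{j=1}^N\frac1{w_b(\beta_{i_1}+\dots+\beta_{i_j})}\ e_{i_N}\cdots e_{i_1}\,y .
\]
For $y=y_\mu$, expanding each $e_{i_j}$ into its two terms produces one copy of $|\mu_+,\mu_-\rangle$ for each walk from $\mu$ whose $j$-th step uses $\beta_{i_j}$, and along such a walk $\beta_{i_1}+\dots+\beta_{i_j}=\nu_j-\kappa_j$.
\end{proof}

\subsection{The intertwining operator}
Fix $i$ and write $s,\beta,u,e,f,h$ for $s_i,\beta_i,u_i,e_i,f_i,h_i$. Since $sa=a-u\beta$, we have $\mathsf w_{sa}=\mathsf w_a-uh$. The extra term is a multiple of $[\mathsf E,f]=h$, which suggests looking for an operator $\sum_rg_rf^r$ that takes solutions for $a$ to solutions for $sa$. Such an operator with $g_0=1$ has a second advantage: it does not change the component in $\mathcal W[D]$, where the path sums are read off. The computation below shows which coefficients $g_r$ work.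

\begin{lemma}\label{lem:intertwine}
Let $g_r=\frac{(-1)^r}{r!}\prod_{l=0}^{r-1}(u+l\hbar)$ for $r\ge0$. If $(\mathsf w_a-\mathsf E)\Psi=0$, then $\Psi'=\sum_{r\ge0}g_rf^r\Psi$ satisfies $(\mathsf w_{sa}-\mathsf E)\Psi'=0$.
\end{lemma}

The sum is finite because $f^3=0$ on $\mathcal W$; it is the binomial expansion of $(1+\hbar f)^{-u/\hbar}\Psi$.

\begin{proof}
By \eqref{eq:wroot} and $(\beta,\beta)=2$, we have $w_a(d-r\beta)=w_a(d)-\hbar r(\beta,d)+\hbar r^2-ru$. Subtracting $u(\beta,d-r\beta)=u(\beta,d)-2ru$ gives
\[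
w_{sa}(d-r\beta)=w_a(d)-(u+\hbar r)\big((\beta,d)-r\big),
\]
that is, $\mathsf w_{sa}f^r=f^r\big(\mathsf w_a-(u+\hbar r)(h-r)\big)$. Next, $ef^r=f^re+rf^{r-1}(h-r+1)$, by induction on $r$ from $ef=fe+h$ and $hf=f(h-2)$. Since $e_j$ commutes with $f$ for $j\ne i$, also $\mathsf Ef^r=f^r\mathsf E+rf^{r-1}(h-r+1)$. Using $(\mathsf w_a-\mathsf E)\Psi=0$, we obtain
\[
(\mathsf w_{sa}-\mathsf E)f^r\Psi=-(u+\hbar r)\,f^r(h-r)\Psi-r\,f^{r-1}\big(h-(r-1)\big)\Psi .
\]
Multiply by $g_r$ and sum over $r$. The coefficient of $f^r(h-r)\Psi$ is $-(u+\hbar r)g_r-(r+1)g_{r+1}$, which is zero by the definition of $g_r$.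
\end{proof}

For $T^*\mathbb P^1$, with $\pm$ standing for $\mu_\pm$, take $\Psi=|+,+\rangle+\frac1{\hbar+u}|+,-\rangle$. Here $f|+,+\rangle=|-,+\rangle$ and $f^2|+,-\rangle=2|-,+\rangle$. The component of $\Psi'$ in $\mathcal W[-\beta]$, which must vanish by Lemma~\ref{lem:sol}, is $\big(-u+\frac{u(u+\hbar)}2\cdot\frac2{\hbar+u}\big)|-,+\rangle=0$. So the term with $f^2$ is needed already in the smallest case.

\begin{proposition}\label{prop:B}
Let $(\beta_i,\mu)=1$ and $\mu'=s_i\mu$. Then $\mathbb V_{\mu'}=\mathcal D_i\,\mathbb V_\mu$.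
\end{proposition}

\begin{proof}
Let $\Psi=\Psi(a;y_\mu)$. By Lemmas~\ref{lem:intertwine} and~\ref{lem:sol}, $\Psi'=\Psi(sa;\Psi'_0)$, and $\Psi'_0=\sum_rg_rf^r\Psi_{r\beta}$. Since $r\beta-\beta_j\notin Q_+$ for $j\ne i$, the relation defining $\Psi$ gives $\Psi_{r\beta}=e^ry_\mu/\prod_{l=1}^rw_a(l\beta)$, and $w_a(\beta)=\hbar+u$. By Lemma~\ref{lem:module}(a), neither $\mu+\beta$ nor $\mu'-\beta$ lies in $\Pi$. Hence
\[
ey_\mu=|\mu,\mu'\rangle,\qquad e^2y_\mu=0,\qquad fey_\mu=y_{\mu'}+y_\mu ,
\]
and, with $g_1=-u$,
\[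
\Psi'_0=y_\mu-\frac{u}{\hbar+u}\,(y_\mu+y_{\mu'})=\frac{\hbar\,y_\mu-u\,y_{\mu'}}{\hbar+u}.
\]
On the other hand $\Psi'_D=\Psi_D$, because $\mathcal W[D+r\beta]=0$ for $r\ge1$. By Lemma~\ref{lem:sol},
\[
(\hbar+u)\,\mathbb V_\mu(a)=\hbar\,\mathbb V_\mu(sa)-u\,\mathbb V_{\mu'}(sa).
\]
Applying $s$, which sends $u$ to $-u$, gives $(\hbar-u)\mathbb V_\mu(sa)=\hbar\mathbb V_\mu(a)+u\mathbb V_{\mu'}(a)$.
\end{proof}

The recursion has only two terms because $e^2y_\mu=0$, a consequence of (W1), and the normalization $(\beta,\beta)=2$ makes $w_a(\beta)$ equal to the cotangent weight $\hbar+u$.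

\section{The full rectangle}\label{sec:top}

\begin{proposition}\label{prop:C}
\[
\mathbb V_{\mu_+}=\prod_{\gamma>0,\ (\gamma,\mu_+)=1}\frac1{\hbar+\gamma}=\mathbb I_{\mu_+}.
\]
In coordinates, the product is $\prod_{i\le n-k<j}(\hbar+a_j-a_i)^{-1}$.
\end{proposition}

The geometric half is immediate. The combinatorial half generalizes the cancellation seen for the $2\times2$ square. For walks from $\mu_+$ only $\kappa$ moves, and then the quadratic part of $w_a$ becomes linear: since $\mu_+$ and $\kappa$ have equal norm, $\frac12(\mu_+-\kappa,\mu_+-\kappa)=(\mu_+,\mu_+-\kappa)$, so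
\begin{equation}\label{eq:linear}
w_a(\mu_+-\kappa)=(a+\hbar\mu_+,\ \mu_+-\kappa).
\end{equation}
We are led to an identity without $\hbar$. A direct induction on it needs other starting points than $\mu_+$, so we state it for all $\mu$.

\begin{lemma}\label{lem:hook}
Let $b=\sum b_j\varepsilon_j$ with indeterminates $b_j$. For $\mu\in\Pi$ and $m=\operatorname{ht}(\mu-\mu_-)$,
\begin{equation}\label{eq:hook}
\sum\ \prod_{j=1}^m\frac1{(b,\mu-\kappa_j)}=\prod_{\gamma>0,\ (\gamma,\mu)=1}\frac1{(b,\gamma)},
\end{equation}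
where the sum is over the chains $\mu=\kappa_0,\kappa_1,\dots,\kappa_m=\mu_-$ in $\Pi$ in which each $\kappa_{j-1}-\kappa_j$ is a simple root.
\end{lemma}

\begin{proof}
As in Section~\ref{sec:paths}, we view the sum as a coefficient of the solution of a linear equation, now an eigenvector equation in $V\otimes\mathbb C(b)$. Let $b$ act by $bv_\kappa=(b,\kappa)v_\kappa$, and put $\mathsf F=\sum_jf_j$. In the basis $v_\kappa$ ordered by height, $b+\mathsf F$ is triangular with pairwise distinct diagonal entries $(b,\kappa)$, so its eigenspaces are lines. Define $\varphi_{\mu,\kappa}(b)$ by $\varphi_{\mu,\mu}=1$, by $\varphi_{\mu,\kappa}=0$ unless $\kappa\in\Pi$ and $\kappa\le\mu$, and by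
\begin{equation}\label{eq:phi}
(b,\mu-\kappa)\,\varphi_{\mu,\kappa}=\sum_j\varphi_{\mu,\kappa+\beta_j}\qquad(\kappa\in\Pi,\ \kappa<\mu).
\end{equation}
Comparing coefficients of $v_\kappa$ shows that $\Phi_\mu(b)=\sum_\kappa\varphi_{\mu,\kappa}(b)v_\kappa$ is an eigenvector of $b+\mathsf F$ with eigenvalue $(b,\mu)$. Iterating \eqref{eq:phi} shows that $\varphi_{\mu,\mu_-}(b)$ is the left side of \eqref{eq:hook}.

We use induction on $m$. For $\mu=\mu_-$ we have $(\beta_j,\mu_-)\le0$ for all $j$, since $\mu_--\beta_j\notin\Pi$; so no positive root has $(\gamma,\mu_-)=1$, and both sides equal $1$. Let $\mu\neq\mu_-$. By (W3) choose $i$ with $(\beta_i,\mu)=1$, write $s,\beta,e,f,h$ as before, and put $z=(b,\beta)$. We look for a conjugation that turns $b+\mathsf F$ into $sb+\mathsf F$. On $V$ we have $e^2=0$, so $1-ze$ and $1+ze$ are inverse to each other. Further $[b,e]=ze$ and $[\mathsf F,e]=-h$, and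
\[
ebe=e(eb+ze)=0,\qquad ef_je=f_je^2=0\ \ (j\ne i),\qquad efe=e .
\]
Therefore
\[
(1-ze)(b+\mathsf F)(1+ze)=b+\mathsf F+z[b,e]+z[\mathsf F,e]-z^2e(b+\mathsf F)e=b-zh+\mathsf F,
\]
the terms $z^2e$ and $-z^2e$ canceling. The operator $b-zh$ acts on $v_\kappa$ by $(b-z\beta,\kappa)=(sb,\kappa)$, so the right side is $sb+\mathsf F$. Hence $(1-ze)\Phi_\mu(b)$ is an eigenvector of $sb+\mathsf F$ with eigenvalue $(b,\mu)=(sb,s\mu)$, and
\[
(1-ze)\Phi_\mu(b)=C\,\Phi_{s\mu}(sb)\qquad\text{for some }C\in\mathbb C(b).
\]
The coefficient of $v_\kappa$ on the left is $\varphi_{\mu,\kappa}-z\varphi_{\mu,\kappa-\beta}$. Take $\kappa=s\mu=\mu-\beta$. Since $\mu-2\beta\notin\Pi$, we get $C=\varphi_{\mu,\mu-\beta}(b)$. In \eqref{eq:phi} for this $\kappa$ only $j=i$ contributes, because $\mu-\beta+\beta_j\not\le\mu$ for $j\ne i$; so $C=1/z$. Now take $\kappa=\mu_-$. Since $\mu_--\beta\notin\Pi$, we get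
\[
\varphi_{\mu,\mu_-}(b)=\frac{\varphi_{s\mu,\mu_-}(sb)}{(b,\beta)}=\frac1{(b,\beta)}\prod_{\gamma>0,\ (\gamma,s\mu)=1}\frac1{(b,s\gamma)},
\]
by the induction hypothesis with $sb$ substituted for $b$. As $(\beta,s\mu)=-1$, the root $\beta$ does not occur in the product, and by (W2) $s\gamma$ runs over the positive roots $\gamma'\ne\beta$ with $(\gamma',\mu)=1$.
\end{proof}

\begin{remark}
Put $b_j=j$ in \eqref{eq:hook} for $\mu=\mu_+$. Then $(b,\mu_+-\kappa_j)=j$, and the identity says that the number of standard tableaux of rectangular shape is $N!/\prod_{i\le n-k<j}(j-i)$. The numbers $j-i$ are the hook lengths of the rectangle, so this is the hook length formula for this shape.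
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
By Lemma~\ref{lem:restr}(a),(b) and (W3), $\mathbb I_{\mu_+}=\eta_{\mu_+}/\tau_{\mu_+}$. We have $(\beta_j,\mu_+)\ge0$ for all $j$, since $\mu_++\beta_j\notin\Pi$. So every root with $(\gamma,\mu_+)=-1$ is negative, $\eta_{\mu_+}$ is the product of these roots, and $\eta_{\mu_+}/\tau_{\mu_+}=\prod_{(\gamma,\mu_+)=-1}(\hbar-\gamma)^{-1}$. Replacing $\gamma$ by $-\gamma$ gives the stated product.

In a walk from $\mu_+$ we have $\nu_j=\mu_+$ for all $j$, so walks are the chains of Lemma~\ref{lem:hook}. The coordinates of $b=a+\hbar\mu_+$ are algebraically independent, so they may be substituted in \eqref{eq:hook}. By \eqref{eq:linear} the left side becomes $\mathbb V_{\mu_+}$, and on the right $(b,\gamma)=\hbar+(a,\gamma)$ when $(\gamma,\mu_+)=1$.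
\end{proof}

\section{Proofs of the main results}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We show $\mathbb V_\mu=\mathbb I_\mu$ by induction on $\operatorname{ht}(\mu_+-\mu)$. For $\mu=\mu_+$ this is Proposition~\ref{prop:C}. Let $\mu'\neq\mu_+$. By (W3) there is $i$ with $(\beta_i,\mu')=-1$. Put $\mu=s_i\mu'=\mu'+\beta_i$, so that $(\beta_i,\mu)=1$ and $\mathbb V_\mu=\mathbb I_\mu$ by induction. By Propositions~\ref{prop:B} and~\ref{prop:A}, $\mathbb V_{\mu'}=\mathcal D_i\mathbb V_\mu=\mathcal D_i\mathbb I_\mu=\mathbb I_{\mu'}$.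
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:limit}]
For $d\ne0$ we have $w_a(d)|_{a=0}=\frac\hbar2(d,d)=\hbar q(d)$ with $q(d)>0$, so one can set $a=0$ in each term of \eqref{eq:V}. The first equality is \eqref{eq:integral} with Theorem~\ref{thm:main}. Walks exist by (W3), so the sum is nonempty and positive. The value for the full rectangle follows from Proposition~\ref{prop:C}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:poles}]
Write $\mathbb V_\mu=\mathbb I_\mu$ as a reduced fraction with denominator $B\in R$. A root and its negative do not both satisfy $(\gamma,\nu)=-1$, so each $\tau_\nu$ divides the squarefree polynomial $\prod_{\gamma>0}\gamma\cdot\prod_{\gamma}(\hbar-\gamma)$, the second product running over all roots. Hence $B$ divides this polynomial. By \eqref{eq:V}, each irreducible factor of $B$ is also proportional to some $w_a(d)=\frac\hbar2(d,d)+\sum_ld_lu_l$ with $0\ne d\in Q_+$, in which the coefficient of $\hbar$ is positive and those of the independent forms $u_l$ are nonnegative. A root $\gamma$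 has no $\hbar$-term, and for $\gamma>0$ the form $\hbar-\gamma$ has a negative coefficient at some $u_l$; neither is proportional to such a $w_a(d)$. So $B$ divides $\prod_{\gamma>0}(\hbar+\gamma)=\prod_{i<j}(\hbar+a_j-a_i)$.
\end{proof}

\section{Minuscule flag varieties of type $ADE$}\label{sec:minuscule}

Let $G$ be a simple, simply connected, simply laced complex group with maximal torus $A$. Choose simple roots $\beta_i$, normalize the invariant form by $(\gamma,\gamma)=2$ for all roots, and use it to identify $\mathfrak a=\operatorname{Lie}A$ with its dual. A weight $\mu$ gives the linear function $(a,\mu)$ of $a\in\mathfrak a$. Define $Q$, $Q_+$, $\operatorname{ht}$, $\le$, $s_\gamma$, $s_i$, $u_i$ as in Section~\ref{sec:roots}. Let $U$ be a minuscule representation of $G$: it is irreducible, its set of weights $\Pi$ is one orbit of the Weyl group, and $(\gamma,\mu)\in\{0,\pm1\}$ for all roots $\gamma$ and $\mu\in\Pi$. Let $\mu_+$ and $\mu_-$ be the highest and lowest weights. All weight spaces are lines, being conjugate to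 the highest one; choose weight vectors $\xi_\mu$. The orbit $Y=G\cdot[\xi_{\mu_+}]\subset\mathbb P(U)$ is closed; it is a minuscule flag variety $G/P$. Let $N=\dim Y$, $X=T^*Y$, and $\mathsf T=A\times\mathbb C^*_\hbar$, where $\mathbb C^*_\hbar$ scales the cotangent fibers with weight $\hbar$. The fixed points are $p_\mu=[\xi_\mu]$, $\mu\in\Pi$: these are the $A$-fixed points of $\mathbb P(U)$, and they lie in $Y$ because the Weyl group is transitive on $\Pi$. Take the chamber $\{a:(a,\beta_i)>0\text{ for all }i\}$ and a cocharacter $\sigma$ in it, and let $\operatorname{Stab}(p_\mu)$ be the class characterized by (S1)--(S3), with $R=\mathbb C[\mathfrak a][\hbar]$. Define $w_a$ by \eqref{eq:wroot} and $\mathbb V_\mu$ by \eqref{eq:V}.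

\begin{theorem}\label{thm:minuscule}
For every $\mu\in\Pi$,
\[
\mathbb V_\mu=\sum_{\nu\in\Pi}\frac{\operatorname{Stab}(p_\mu)|_{p_\nu}}{e(T_{p_\nu}X)} .
\]
Consequently $\mathbb V_\mu\prod_{\gamma>0}(\hbar+\gamma)$ is a polynomial, and the $\mathbb C^*_\hbar$-equivariant integral, the limit of the right side as $a\to0$, equals
\[
\hbar^{-N}\sum_{\text{\rm walks from }\mu}\ \prod_{j=1}^N\frac{2}{(d_j,d_j)},\qquad d_j=\nu_j-\kappa_j,
\]
in which the coefficient of $\hbar^{-N}$ is positive.
\end{theorem}

\begin{proof}
Lemma~\ref{lem:module} and the proofs from Lemma~\ref{lem:restr} on use only (S1)--(S3), (W0)--(W3) and (G1)--(G4); in Lemma~\ref{lem:hook}, $b$ is now the generic point of $\mathfrak a$. The space $V$ of Section~\ref{sec:roots} is defined from $\Pi$ alone, so it need not be compared with $U$. It remains to verify the two lists. Properties (W0) and (W2) are standard for simply laced root systems, and (W1) holds by the definition of a minuscule representation. Let $\mathfrak g=\operatorname{Lie}G$, with root vectors $x_\gamma$.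

(G1) The tangent space $T_{p_\mu}Y=\big((\mathfrak g\xi_\mu+\mathbb C\xi_\mu)/\mathbb C\xi_\mu\big)\otimes(\mathbb C\xi_\mu)^*$ has a basis given by the nonzero vectors $x_\gamma\xi_\mu$, and its weights are the corresponding $\gamma$. If $x_\gamma\xi_\mu\ne0$, then $\mu+\gamma\in\Pi$, and equality of norms gives $(\gamma,\mu)=-1$. Conversely, in a finite-dimensional $\mathfrak{sl}_2$-module the raising operator is injective on vectors of negative weight, so $(\gamma,\mu)=-1$ implies $x_\gamma\xi_\mu\neq0$. The number of these roots is $\dim Y=N$.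

(W3) All weights of an irreducible representation lie between the lowest and the highest. A Weyl orbit contains exactly one dominant and one antidominant element, here $\mu_+$ and $\mu_-$. So for $\mu\ne\mu_+$ some $(\beta_i,\mu)$ is negative, hence $-1$, and for $\mu\ne\mu_-$ some $(\beta_i,\mu)$ is positive, hence $1$. Let $2\rho=\sum_{\gamma>0}\gamma$, so that $(\rho,\beta_i)=1$ and $\operatorname{ht}(d)=(\rho,d)$. The longest element $w_0$ of the Weyl group satisfies $w_0\mu_+=\mu_-$ and $w_0\rho=-\rho$. Therefore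
\[
\operatorname{ht}(\mu_+-\mu_-)=2(\rho,\mu_+)=\sum_{\gamma>0}(\gamma,\mu_+)=\#\{\gamma:(\gamma,\mu_+)=1\}=N,
\]
where we used that $(\gamma,\mu_+)\in\{0,1\}$ for $\gamma>0$, and (G1).

(G2) Put $Z_\mu=\pi^{-1}\big(Y\cap\mathbb P(\bigoplus_{\kappa\ge\mu}\mathbb C\xi_\kappa)\big)$. Let $U_+\subset G$ be the unipotent group generated by the positive root subgroups. By the Bruhat decomposition, $Y$ is the union of the orbits $U_+p_\nu$. We have $U_+\xi_\nu\subset\xi_\nu+\bigoplus_{\kappa>\nu}\mathbb C\xi_\kappa$, and $\sigma(t)$ acts on $\xi_\kappa$, $\kappa>\nu$, by a higher power of $t$ than on $\xi_\nu$. So the points of $U_+p_\nu$ tend to $p_\nu$, and $U_+p_\nu$ is exactly the set of points of $Y$ with this limit. It follows that $\operatorname{Attr}(p_\nu)\subset\pi^{-1}(U_+p_\nu)\subset Z_\nu\subset Z_\mu$ for $\nu\ge\mu$.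

(G3) Since $G$ is transitive on $Y$, the map $\mathfrak g\to T_yY$ is onto for each $y$, and dually $X$ is an $A$-equivariant closed subbundle of $Y\times\mathfrak g^*$. Every point of $Y$ has a limit. So a point of $X$ has a limit if and only if its $\mathfrak g^*$-component lies in the sum of the weight spaces on which $\sigma(t)$ acts by a nonnegative power of $t$, which is a closed condition.

(G4) Let $(\gamma,\nu)=-1$. Then $\nu-\gamma$ and $\nu+2\gamma$ are not in $\Pi$, their products with $\gamma$ being $-3$ and $3$. So $\xi_\nu$ and $\xi_{\nu+\gamma}$ span a two-dimensional irreducible module for the subgroup generated by the root subgroups of $\pm\gamma$. This subgroup is transitive on the line $\mathbb P(\mathbb C\xi_\nu\oplus\mathbb C\xi_{\nu+\gamma})$, which therefore lies in $Y$, and $\mathsf T$ acts on it through the character $\gamma$.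

Propositions~\ref{prop:A}, \ref{prop:B} and~\ref{prop:C} thus hold for $X$, and the three proofs of Section~\ref{sec:proof} give the three assertions.
\end{proof}

For $G=SL_n$ and $U=\wedge^k\mathbb C^n$, Theorem~\ref{thm:minuscule} is Theorem~\ref{thm:main}: the forms $w_a(d)$ and the tangent weights depend only on the differences of the $a_j$, and so do the restrictions of the stable envelopes, by Proposition~\ref{prop:A} and induction from $\mu_+$.

\begin{thebibliography}{9}

\bibitem{CKL}
Matthew Crawford, Pavan Kartik and Reese Lance,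
\emph{Integrals of stable envelopes for cotangent bundles to Grassmannians},
arXiv:2510.21573 (2025).

\bibitem{MO}
Maulik and Okounkov,
\emph{Quantum groups and quantum cohomology},
Ast\'erisque 408.

\end{thebibliography}
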